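# Cosets that are single conjugacy classes: twisted conjugacy in groups between $\mathrm{FAlt}(X)$ and $\mathrm{Sym}(X)$

## 1. Coset spaces and full permutations

Permutations act on the right, so $x(\sigma\tau)=(x\sigma)\tau$, and $p^x:=x^{-1}px$; then $(p^x)^y=p^{xy}$. A *cycle* of a permutation is an orbit together with the restriction of the permutation to that orbit; its length is a positive integer or $\infty$. Conjugation relabels: since $(ax)p^x=(ap)x$, the cycles of $p^x$ are the images under $x$ of the cycles of $p$.

Here is the construction on which everything turns. Take a group $A$, an element $c\in A$ of infinite order and an integer $k\ge 0$, and let $A$ act by right multiplication on the set $\langle c^k\rangle\backslash A$ of right cosets $\langle c^k\rangle a$.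

**Lemma 1.1.** In the action on $\langle c^k\rangle\backslash A$, the point $\langle c^k\rangle$ lies on a cycle of $c$ of length exactly $k$ if $k\ge1$, and on an infinite cycle if $k=0$.

**Proof.** The orbit consists of the points $\langle c^k\rangle c^j$, $j\in\mathbb Z$. We have $\langle c^k\rangle c^j=\langle c^k\rangle$ iff $c^j\in\langle c^k\rangle$, and because $c$ has infinite order this holds iff $k\mid j$ (for $k=0$: iff $j=0$). $\square$

For example, let $A=\mathbb Z$ (written additively), $c=2$, $k=3$. The coset space is $\mathbb Z/6$ and $c$ acts by adding $2$, with cycles $(0\,2\,4)$ and $(1\,3\,5)$.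

So if we put many such coset spaces side by side, for all $k$ and for all $c$ from some family of elements of infinite order, then every $c$ in the family has many cycles of every length. Fix an infinite cardinal $\kappa$.

**Definition 1.2.** Let $|X|=\kappa$. A permutation $\sigma$ of $X$ is *full* if for every $\ell\in\{1,2,3,\dots\}\cup\{\infty\}$ it has exactly $\kappa$ orbits of length $\ell$.

Write $\mathrm{Sym}(X)$ for the group of all permutations of $X$, $\mathrm{FSym}(X)$ for those with finite support (the *finitary* ones), and $\mathrm{FAlt}(X)$ for the even finitary ones. Both $\mathrm{FSym}(X)$ and $\mathrm{FAlt}(X)$ are normal in $\mathrm{Sym}(X)$.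

**Lemma 1.3.** Let $|X|=\kappa$.

* (F1) Any two full permutations of $X$ are conjugate in $\mathrm{Sym}(X)$.
* (F2) If $\sigma\in\mathrm{Sym}(X)$ has an invariant subset on which it has at least $\kappa$ orbits of each length, then $\sigma$ is full.
* (F3) If $\sigma$ is full and $f\in\mathrm{FSym}(X)$, then $\sigma f$ is full.

**Proof.** (F1) They have the same number of cycles of each length; match cycles of equal length to obtain the conjugating bijection. (F2) There are at least $\kappa$ orbits of each length, and at most $|X|=\kappa$ orbits in all. (F3) Only finitely many $\sigma$-orbits meet $\mathrm{supp} f$. If an orbit $O$ does not, then for $x\in O$ the point $x\sigma\in O$ is fixed by $f$, so $x\sigma f=x\sigma$; thus $O$ is a $\sigma f$-orbit of the same length. Removing finitely many orbits from $\kappa$ leaves $\kappa$, so (F2) applies to the union of the remaining orbits. $\square$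

What is this for? Suppose a group $\Gamma$ with $\mathrm{FSym}(X)\le\Gamma\le\mathrm{Sym}(X)$ has a homomorphism $\pi$ onto $\mathbb Z$ that kills $\mathrm{FSym}(X)$, and suppose every element with nonzero image is full. By (F1), two elements of the same nonzero fiber of $\pi$ are conjugate in $\mathrm{Sym}(X)$. If we could also arrange that the conjugator lies in $\ker\pi$, then each nonzero fiber, a coset of $\ker\pi$, would be a single conjugacy class under $\ker\pi$. We now see which question this answers.

## 2. Twisted conjugacy in groups between $\mathrm{FAlt}(X)$ and $\mathrm{Sym}(X)$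

For a group $G$ and $\phi\in\mathrm{Aut}(G)$, elements $a,b\in G$ are *$\phi$-twisted conjugate* if $(x^{-1})\phi\,a\,x=b$ for some $x\in G$. The *Reidemeister number* $R(\phi)$ is the number of $\phi$-twisted conjugacy classes. The group $G$ *has $R_\infty$* if $R(\phi)=\infty$ for every $\phi\in\mathrm{Aut}(G)$.

For $\phi=\mathrm{id}$ these are the ordinary conjugacy classes. For $G=\mathbb Z$ and $\phi=-1$, the element $a$ is twisted conjugate to $x+a+x=a+2x$, so $R(\phi)=2$ and $\mathbb Z$ does not have $R_\infty$.

The statement to be tested appears in connection with Charles Garnet Cox, "A note on the $R_\infty$ property for groups $\mathrm{FAlt}(X)\leqslant G\leqslant \mathrm{Sym}(X)$", arXiv:1602.02688 (2016):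

> Let $G$ be an infinite group that acts faithfully on a set $X$, so that $G\le\mathrm{Sym}(X)$. Then $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$ both have $R_\infty$.

We shall see that it is false (Corollary 4.5), that every positive integer occurs as a Reidemeister number of a group $H$ with $\mathrm{FSym}(X)\le H\le \mathrm{Sym}(X)$ (Theorem 5.1), and that it is true for large families of $G$, including all infinite abelian groups (Corollary 3.6 and Theorem 6.1).

One translation is used throughout.

**Lemma 2.1.** Let $H\le\mathrm{Sym}(X)$, let $g\in\mathrm{Sym}(X)$ normalize $H$, and let $(h)\varphi=g^{-1}hg$. For every $m\in\mathbb Z$, the map $a\mapsto g^ma$ induces a bijection from the $\varphi^m$-twisted classes of $H$ to the $H$-conjugacy classes in the coset $g^mH$. The same holds for a normal subgroup $H$ of any group and an element $g$ of that group.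

**Proof.** For $a,b,x\in H$,
$$(x^{-1})\varphi^m\,a\,x=b\iff g^{-m}x^{-1}g^m\,a\,x=b\iff x^{-1}(g^ma)x=g^mb .$$
The coset $g^mH$ is closed under conjugation by $H$, because $x^{-1}g^max=g^m\,(g^{-m}x^{-1}g^m)\,ax$. $\square$

The next fact, which I recall from Dixon–Mortimer, *Permutation Groups*, GTM 163, Section 8.2, Theorem 8.2A, says that this covers all automorphisms: *if $X$ is infinite and $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$, then every automorphism of $H$ is $h\mapsto g^{-1}hg$ for some $g\in N_{\mathrm{Sym}(X)}(H)$.* So $R_\infty$ for $H$ means that for each such $g$, the coset $gH$ contains infinitely many $H$-classes.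

Two cases can be done by hand. If $g\in H$, then $gH=H$ contains products of $M$ disjoint $3$-cycles for every $M$, and these have supports of different sizes; so inner automorphisms always have $R=\infty$. Next let $X=\mathbb Z$, $H=\mathrm{FSym}(\mathbb Z)$ and $g:n\mapsto n+1$. For $M\ge 1$ let $r_M$ fix $1,\dots,M$, send $0$ to $M+1$, and agree with $g$ elsewhere. Then $f_M=g^{-1}r_M$ sends $1$ to $M+1$ and $i$ to $i-1$ for $2\le i\le M+1$, and fixes everything else, so $r_M=gf_M\in gH$. Since $r_M$ has exactly $M$ fixed points, the $r_M$ are pairwise non-conjugate, and $R(\varphi)=\infty$.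

## 3. Cycle counts in the coset $gH$, absolute and relative

The second example suggests an attempt to prove the statement: change $g$ by finitary permutations and count cycles. We carry it as far as it goes, because the point where it stops tells us what a counterexample must look like.

In this section and in Section 6, $X$ is infinite, $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$, $\varphi\in\mathrm{Aut}(H)$, and $g\in N_{\mathrm{Sym}(X)}(H)$ satisfies $(h)\varphi=g^{-1}hg$. Write $\equiv$ for equality modulo the normal subgroup $\mathrm{FSym}(X)$ of $\mathrm{Sym}(X)$, and let $A_k(r)$ be the set of $k$-cycles of $r$, for $k\ge1$ finite.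

**Proposition 3.1.** If $R(\varphi)<\infty$, then $g$ has infinitely many $k$-cycles for every $k\ge1$.

**Proof.** Suppose $A_k(g)$ is finite. For $f\in\mathrm{FAlt}(X)$ every cycle of $gf$ that is not a cycle of $g$ meets the finite set $\mathrm{supp} f$, so $A_k(gf)$ is finite. The number $|A_k(gf)|$ is invariant under conjugation, and $gf\in gH$. By Lemma 2.1 it is enough to show that $|A_k(gf)|$ is unbounded. Let $M\ge1$.

**Case 1: all cycles of $g$ are finite.** Since $X$ is infinite, some union $U$ of finitely many cycles of $g$ satisfies $|U|\ge kM+2$. Let $\tau\in\mathrm{Sym}(U)$ consist of $M$ disjoint $k$-cycles and, on the at least two remaining points, either the identity or one transposition, chosen so that $\mathrm{sgn}\,\tau=\mathrm{sgn}\,g|_U$. Let $r=\tau$ on $U$ and $r=g$ off $U$. Then $f=g^{-1}r$ is supported in $U$ and is even, and $r=gf$ has at least $M$ $k$-cycles.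

**Case 2: $g$ has an infinite cycle $(\dots,x_0,x_1,\dots)$ with $x_ig=x_{i+1}$.** Let $n=kM+2$. Let $r=g$ off $\{x_0,\dots,x_n\}$, let $x_0r=x_{n+1}$, and let $r$ act on $\{x_1,\dots,x_n\}$ by $M$ $k$-cycles together with, on the two leftover points, the identity or their transposition $\delta$. This is a permutation: $g$ maps the complement of $\{x_0,\dots,x_n\}$ onto the complement of $\{x_1,\dots,x_{n+1}\}$. Put $f=g^{-1}r$. If $w\notin\{x_1,\dots,x_{n+1}\}$, then $wg^{-1}\notin\{x_0,\dots,x_n\}$, so $wf=wg^{-1}g=w$; hence $f$ is finitary. Passing from the choice "identity" to the choice "$\delta$" replaces $r$ by $r\delta$ and $f$ by $f\delta$, so one of the two choices makes $f$ even. Again $r=gf$ has at least $M$ $k$-cycles. $\square$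

Here the absolute count stops working: if $g$ has infinitely many $k$-cycles for every $k$, then $|A_k(gf)|$ is infinite for every finitary $f$ and distinguishes nothing. We can still compare two elements of $g\,\mathrm{FSym}(X)$ *with each other*.

**Definition 3.2.** For sets $A,B$ with finite symmetric difference put $[A:B]=|A\setminus B|-|B\setminus A|$.

For example, $[\{0,1,2,\dots\}:\{-2,-1,1,2,3,\dots\}]=1-2=-1$. If $B_0\subseteq A\cap B$ is cofinite in both $A$ and $B$, then
$$[A:B]=|A\setminus B_0|-|B\setminus B_0|, \tag{1}$$
since both terms on the right exceed those in the definition by $|(A\cap B)\setminus B_0|$. Taking $B_0=A\cap B\cap C$ in (1) for each pair gives $[A:C]=[A:B]+[B:C]$.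

If $r,r'\in g\,\mathrm{FSym}(X)$, then $r'=rf$ with $f$ finitary, and every cycle of $r$ that misses $\mathrm{supp} f$ is a cycle of $r'$. So all but finitely many cycles of $r$ are cycles of $r'$, and conversely. Hence $d_k(r,r')=[A_k(r):A_k(r')]$ is defined and is zero for all but finitely many $k$, and we have
$$d(r,r')=(d_k(r,r'))_{k\ge1}\in V:=\bigoplus_{k\ge1}\mathbb Z,\qquad d(r,r'')=d(r,r')+d(r',r'').$$
If $x$ commutes with $g$ modulo $\mathrm{FSym}(X)$, then $r^x,r'^x\in g\,\mathrm{FSym}(X)$, and $d(r^x,r'^x)=d(r,r')$ because $A_k(r^x)$ is the image of $A_k(r)$ under $x$.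

So $f\mapsto d(gf,g)$ would be a conjugacy invariant, except that the reference point $g$ also moves under conjugation. We measure by how much. Let
$$C=\{x\in H: x^{-1}gx\equiv g\},\qquad t(x)=d(g^x,g)\quad(x\in C).$$
$C$ is a subgroup of $H$ containing $H\cap\mathrm{FSym}(X)$.

**Lemma 3.3.** $t:C\to V$ is a homomorphism, trivial on $H\cap\mathrm{FSym}(X)$.

**Proof.** For $x,y\in C$ we have $t(xy)=d(g^{xy},g^y)+d(g^y,g)=d(g^x,g)+d(g^y,g)=t(x)+t(y)$. Let $x\in H\cap\mathrm{FSym}(X)$, and write $A_k(g)=A_0\sqcup F$ with $F$ the finite set of $k$-cycles that meet $\mathrm{supp}\,x$. Applying $x$ gives $A_k(g^x)=A_0\sqcup F^x$, where $F^x$ is the image of $F$. By (1), $d_k(g^x,g)=|F^x|-|F|=0$. $\square$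

**Example 3.4.** The correction $t$ can be nonzero. Let $X=\mathbb Z\times\{1,2\}$, let $(n,i)x=(n+1,i)$, and let $g$ swap $(n,1)$ and $(n,2)$ for $n\ge0$ and fix all $(n,i)$ with $n<0$. Then $g^x$ swaps $(n,1),(n,2)$ for $n\ge1$ and fixes all other points. So $g^x\equiv g$; compared with $g$, the permutation $g^x$ has two more fixed points and one fewer $2$-cycle. Take $H=\langle x,\mathrm{FSym}(X)\rangle$, which $g$ normalizes because $g^{-1}xg\equiv x$. Then $C=H$ and $t(x)=(2,-1,0,0,\dots)$.

**Theorem 3.5.** Suppose $R(\varphi)<\infty$. Then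

1. for every $k\ge1$, $g$ has infinitely many $k$-cycles;
2. with $V_0=\{v\in V:\sum kv_k=0,\ \sum v_k\text{ even}\}$, the subgroup $t(C)\cap V_0$ has index at most $R(\varphi)$ in $V_0$. Hence $C$ maps onto a free abelian group of infinite rank by a homomorphism that is trivial on $H\cap\mathrm{FSym}(X)$.

**Proof.** Part 1 is Proposition 3.1.

**Step 1: every $v\in V_0$ is a relative count.** We show $V_0\subseteq D:=\{d(gf,g):f\in\mathrm{FAlt}(X)\}$. Given $v\in V_0$, put $c_k=|v_k|$ and, using part 1, let $U$ be a finite union of cycles of $g$ comprising exactly $c_k$ $k$-cycles for each $k$. Then $|U|=\sum kc_k=\sum k(c_k+v_k)$ and all $c_k+v_k\ge0$, so there is $\tau\in\mathrm{Sym}(U)$ with exactly $c_k+v_k$ $k$-cycles for each $k$. A $k$-cycle has the parity of $k-1$, so the parities of $\tau$ and $g|_U$ differ by $\sum(k-1)v_k=-\sum v_k\equiv0\pmod 2$. The permutation that is $\tau$ on $U$ and $g$ off $U$ is therefore $gf$ with $f\in\mathrm{FAlt}(X)$. Its cycles off $U$ are those of $g$, so (1) gives $d_k(gf,g)=(c_k+v_k)-c_k=v_k$.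

**Step 2: conjugacy moves the count by an element of $t(C)$.** Let $f,f'\in\mathrm{FAlt}(X)$ and $(gf)^x=gf'$ with $x\in H$. Modulo $\mathrm{FSym}(X)$ this reads $g^x\equiv g$, so $x\in C$, and
$$d(gf',g)=d((gf)^x,g^x)+d(g^x,g)=d(gf,g)+t(x).$$
So the values $d(gf,g)$, taken over all $gf$ with $f\in\mathrm{FAlt}(X)$ in one $H$-class, lie in one coset of $t(C)$. By Lemma 2.1 there are at most $R(\varphi)$ such classes.

**Step 3: conclusion.** By Steps 1 and 2, $V_0$ is covered by at most $R(\varphi)$ cosets of $t(C)$. Each of them that meets $V_0$ meets it in a coset of $t(C)\cap V_0$, which gives the index bound. With $(\epsilon_k)$ the standard basis of $V$, the group $V_0$ contains the independent elements $2(\epsilon_k-k\epsilon_1)$, $k\ge2$: here $\sum_j jv_j=2k-2k=0$ and $\sum_j v_j=2(1-k)$. So $V_0$ has infinite rank, hence so do its finite-index subgroup $t(C)\cap V_0$ and the group $t(C)$. As a subgroup of the free abelian group $V$, the group $t(C)$ is free abelian. By Lemma 3.3, $t$ is trivial on $H\cap\mathrm{FSym}(X)$. $\square$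

For $H=\mathrm{FSym}(X)$ this settles the question: $t(C)=0$, so $R(\varphi)=\infty$ for every $\varphi$. More generally:

**Corollary 3.6.** Let $G$ be an infinite group such that no subgroup of $G$ has a free abelian quotient of infinite rank (for example $G$ torsion, or every subgroup of $G$ finitely generated, such as $G$ polycyclic). Then for every faithful action of $G$ on a set $X$, both $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$ have $R_\infty$.

**Proof.** $X$ is infinite because $\mathrm{Sym}(X)\ge G$ is infinite. Let $B$ be $\mathrm{FAlt}(X)$ or $\mathrm{FSym}(X)$; it is normal in $\mathrm{Sym}(X)$, so $H=\langle G,B\rangle=GB$. Suppose $R(\varphi)<\infty$. We have $B\le H\cap\mathrm{FSym}(X)\le C$ and $t(B)=0$. If $c=ab\in C$ with $a\in G$ and $b\in B$, then $a=cb^{-1}\in C\cap G$; so $C=(C\cap G)B$ and $t(C\cap G)=t(C)$. By Theorem 3.5 this is free abelian of infinite rank, and it is a quotient of the subgroup $C\cap G$ of $G$, a contradiction. $\square$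

The attempted proof fails at one place: $t(C)$ may be large. So a counterexample needs a $g$ with infinitely many cycles of each finite length, and an $H$ so rich in elements commuting with $g$ modulo $\mathrm{FSym}(X)$ that every change of cycle count in $V_0$ can be undone, up to finitely many cosets. Full permutations from Section 1 meet the first demand.

## 4. Adjoining conjugators without losing the finitary permutations

**Theorem 4.1.** Let $\kappa$ be an infinite cardinal, $L$ a group with $|L|\le\kappa$, and $q:L\to P$, $p:P\to\mathbb Z$ surjective homomorphisms. There are a set $X$ with $|X|=\kappa$, a group $\Gamma$ with $\mathrm{FSym}(X)\le\Gamma\le\mathrm{Sym}(X)$ and $|\Gamma|\le\kappa$, an embedding $L\le\Gamma$, and a homomorphism $\pi:\Gamma\to P$ extending $q$ with $\mathrm{FSym}(X)\le\ker\pi$, such that: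

$(*)$ if $\gamma,\gamma'\in\Gamma$, $\pi(\gamma)=\pi(\gamma')$ and $p\pi(\gamma)\ne0$, then $\gamma'=x^{-1}\gamma x$ for some $x\in\ker\pi$.

We write $P$ multiplicatively and $\mathbb Z$ additively. On a first reading, take $\kappa=\aleph_0$, $L=P=\mathbb Z$, $p=q=\mathrm{id}$.

**Definition 4.2.** Let $\kappa$, $p:P\to\mathbb Z$ be as above. A *stage* is a triple $(X,\Gamma,\pi)$ with $|X|=\kappa$, $\mathrm{FSym}(X)\le\Gamma\le\mathrm{Sym}(X)$, $|\Gamma|\le\kappa$, and $\pi:\Gamma\to P$ a homomorphism with $\mathrm{FSym}(X)\le\ker\pi$, such that every $\gamma\in\Gamma$ with $p\pi(\gamma)\ne0$ is full.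

A stage for $P=\mathbb Z$, $p=\mathrm{id}$ is easy to find. Let $g$ be a full permutation of $X$, $\Gamma=\langle g\rangle\,\mathrm{FSym}(X)$, and $\pi(g^mf)=m$. This is well defined since no $g^m$ with $m\ne0$ is finitary. For $m\neq0$ every $|m|\ell$-cycle of $g$ splits into $|m|$ cycles of $g^m$ of length $\ell$, and every infinite cycle splits into $|m|$ infinite ones. So $g^m$ is full by (F2), and $g^mf$ is full by (F3).

In a stage, two elements $\gamma,\gamma'$ as in $(*)$ are conjugate by some $s\in\mathrm{Sym}(X)$. A natural plan is to choose one such $s$ for each pair, add all of them to $\Gamma$, and repeat. The plan breaks down because $(*)$ needs $\pi(s)=1$, and nothing makes $\pi$ extend this way. In the stage above, for the pair $\gamma=\gamma'=g$ the choice $s=g$ is legitimate, and it has $\pi(s)=1\in\mathbb Z$, which is not the identity. In general the group generated inside $\mathrm{Sym}(X)$ may satisfy relations that forbid the extension of $\pi$, and its new elements need not be full.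

The way past this is to adjoin *abstract* conjugators $t$, subject to no relations except the desired ones. Then $\pi$ does extend by $t\mapsto1$. The resulting abstract group $E$ still acts on $X$, sending each $t$ to its $s$, but this action is not good enough: with $s=g$ as above, $g^{-1}t$ acts trivially on $X$ although it has exponent $-1$. So we enlarge $X$ by a set $Y$ on which $E$ acts. A regular copy of $E$ would be wrong, because right multiplication by a nontrivial $f\in\mathrm{FSym}(X)$ moves every element of the infinite group $E$, and $f$ would no longer be finitary. We therefore let $E$ act on $Y$ through $\bar E=E/N$, where $N$ is the normal closure of $\mathrm{FSym}(X)$, and restore fullness with the coset spaces of Lemma 1.1. The next lemma carries out this enlargement.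

**Lemma 4.3.** Let $E$ be a group with $|E|\le\kappa$ acting (not necessarily faithfully) on a possibly empty set $X$ with $|X|\le\kappa$. Let $\rho:E\to P$ be a homomorphism and $N\trianglelefteq E$ with $N\le\ker\rho$. Put $\bar E=E/N$, with induced $\bar\rho:\bar E\to P$. Let $Y$ be the disjoint union of $\kappa$ copies of $\bar E$ and, for every $c\in\bar E$ with $p\bar\rho(c)\ne0$ and every integer $k\ge0$, $\kappa$ copies of $\langle c^k\rangle\backslash\bar E$. Let $E$ act on $Y$ by right multiplication via $\bar E$. Put $X'=X\sqcup Y$, let $e\mapsto\hat e\in\mathrm{Sym}(X')$ be the resulting action, and $\Gamma'=\hat E\cdot\mathrm{FSym}(X')$. Then: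

1. if $\hat e\in\mathrm{FSym}(X')$ then $e\in N$;
2. $\pi'(\hat ef):=\rho(e)$ ($e\in E$, $f\in\mathrm{FSym}(X')$) is a well-defined homomorphism $\Gamma'\to P$, trivial on $\mathrm{FSym}(X')$;
3. $(X',\Gamma',\pi')$ is a stage.

**Proof.** **Step 1: the regular copies detect $\bar E$.** There are infinitely many disjoint copies of $\bar E$ in $Y$, and the finite support of $\hat e$ misses at least one of them. On that copy right multiplication by $eN$ is trivial, so $eN=N$.

**Step 2: $\pi'$ is a homomorphism.** As $\mathrm{FSym}(X')$ is normal in $\mathrm{Sym}(X')$, $\Gamma'$ is a group. If $\hat e_1f_1=\hat e_2f_2$, then $\widehat{e_2^{-1}e_1}=f_2f_1^{-1}$ is finitary, so $e_2^{-1}e_1\in N\le\ker\rho$ by Step 1, and $\rho(e_1)=\rho(e_2)$. From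
$$(\hat e_1f_1)(\hat e_2f_2)=\widehat{e_1e_2}\,(f_1^{\hat e_2}f_2)$$
we see that $\pi'$ is multiplicative. It is trivial on $\mathrm{FSym}(X')$ (take $e=1$).

**Step 3: sizes.** $Y$ is a disjoint union of at most $\kappa$ sets of size at most $\kappa$, and at least $\kappa$ of them are nonempty; so $|Y|=\kappa=|X'|$. Also $|\mathrm{FSym}(X')|=\kappa$, since $X'$ has $\kappa$ finite subsets and each carries finitely many permutations. Hence $|\Gamma'|\le\kappa$.

**Step 4: fullness.** Let $\sigma=\hat ef$ with $p\pi'(\sigma)=p\rho(e)\ne0$, and put $c=eN$. Since $p\bar\rho(c)\ne0$ in the torsion-free group $\mathbb Z$, $c$ has infinite order. So $c$ is one of the elements for which coset spaces were included. By Lemma 1.1, each of the $\kappa$ copies of $\langle c^k\rangle\backslash\bar E$ contains an $\hat e$-orbit of length $k$ if $k\ge1$, and an infinite one if $k=0$. By (F2) $\hat e$ is full, and by (F3) so is $\sigma$. $\square$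

**Lemma 4.4.** Let $(X,\Gamma,\pi)$ be a stage. There are a stage $(X',\Gamma',\pi')$ with $X\subseteq X'$ and an injective homomorphism $\iota:\Gamma\to\Gamma'$ such that

* (a) $\pi'\iota=\pi$;
* (b) $\iota(\gamma)$ preserves $X$ and $\iota(\gamma)|_X=\gamma$ for all $\gamma\in\Gamma$;
* (c) for $f\in\mathrm{FSym}(X)$, $\iota(f)$ is $f$ extended by the identity on $X'\setminus X$;
* (d) if $\gamma,\gamma'\in\Gamma$, $\pi(\gamma)=\pi(\gamma')$ and $p\pi(\gamma)\ne0$, there is $x\in\ker\pi'$ with $x^{-1}\iota(\gamma)x=\iota(\gamma')$.

**Proof.** **Step 1: the abstract group.** Let $J$ be the set of pairs $j=(\gamma_j,\gamma_j')$ as in (d); $|J|\le\kappa$. Let $E$ be the quotient of the free product of $\Gamma$ with the free group on $\{t_j:j\in J\}$ by the relations $t_j^{-1}\gamma_jt_j=\gamma_j'$ ($j\in J$). Elements of $E$ are represented by finite words in at most $\kappa$ letters, so $|E|\le\kappa$. A homomorphism from $E$ to a group is the same as a homomorphism on $\Gamma$ together with images of the $t_j$ satisfying the relations.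

**Step 2: $E$ acts on $X$, and $\Gamma$ embeds.** Both $\gamma_j$ and $\gamma_j'$ are full, so by (F1) we may choose $s_j\in\mathrm{Sym}(X)$ with $s_j^{-1}\gamma_js_j=\gamma_j'$. Hence there is a homomorphism $\alpha:E\to\mathrm{Sym}(X)$ that is the identity on $\Gamma$ and sends $t_j$ to $s_j$. In particular $\Gamma\to E$ is injective, and we regard $\Gamma\le E$.

**Step 3: $\pi$ extends to $E$.** Since $\pi(\gamma_j)=\pi(\gamma_j')$, putting $\rho|_\Gamma=\pi$ and $\rho(t_j)=1$ respects the relations and defines a homomorphism $\rho:E\to P$.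

**Step 4: enlarge.** Let $N$ be the normal closure of $\mathrm{FSym}(X)$ in $E$. As $\mathrm{FSym}(X)\le\ker\pi$, we have $N\le\ker\rho$. Apply Lemma 4.3 to $E$, its action $\alpha$ on $X$, $\rho$ and $N$, and let $\iota$ be the composite $\Gamma\to E\to\hat E\le\Gamma'$.

**Step 5: the four properties.** (a) $\pi'(\hat\gamma)=\rho(\gamma)=\pi(\gamma)$. (b) $\hat\gamma$ acts on $X$ as $\alpha(\gamma)=\gamma$; so $\iota$ is injective. (c) $f\in\mathrm{FSym}(X)$ lies in $N$, so $\hat f$ is trivial on $Y=X'\setminus X$, and on $X$ it is $f$ by (b). (d) The pair is some $j\in J$. Take $x=\hat t_j$: the relation gives $x^{-1}\iota(\gamma)x=\iota(\gamma')$, and $\pi'(x)=\rho(t_j)=1$. $\square$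

The pairs that are new in $\Gamma'$ still need conjugators, so we repeat countably often and take the union.

**Proof of Theorem 4.1.** **Step 1: a starting stage containing $L$.** Apply Lemma 4.3 with $E=L$, $X=\emptyset$, $\rho=q$, $N=1$. This gives a stage $(X_0,\Gamma_0,\pi_0)$. If $\hat e=1$ then $e\in N=1$ by Lemma 4.3(1), so $L$ embeds in $\Gamma_0$; and $\pi_0$ extends $q$.

**Step 2: the limit.** Iterating Lemma 4.4 gives stages $(X_n,\Gamma_n,\pi_n)$ with $X_n\subseteq X_{n+1}$ and maps $\iota_n:\Gamma_n\to\Gamma_{n+1}$. Let $X=\bigcup_nX_n$, so $|X|=\kappa$. For $\gamma\in\Gamma_n$ let $\gamma^\infty$ act on $X_m$ ($m\ge n$) as the image of $\gamma$ in $\Gamma_m$. By (b) the image in $\Gamma_{m+1}$ restricts on $X_m$ to the image in $\Gamma_m$, so these actions fit together to a permutation of $X$. The map $\gamma\mapsto\gamma^\infty$ is a homomorphism, injective because $\gamma^\infty|_{X_n}=\gamma$, and $\iota_n(\gamma)^\infty=\gamma^\infty$. So the groups $\Gamma_n^\infty$ increase with $n$. Let $\Gamma=\bigcup_n\Gamma_n^\infty$; then $|\Gamma|\le\kappa$ and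 $L$ embeds in $\Gamma_0^\infty\le\Gamma$. By (a), $\pi(\gamma^\infty):=\pi_n(\gamma)$ for $\gamma\in\Gamma_n$ is a well-defined homomorphism $\Gamma\to P$ extending $q$.

**Step 3: the finitary permutations survive.** For $f\in\mathrm{FSym}(X_n)$, (c) applied repeatedly shows that $f^\infty$ is $f$ extended by the identity. The support of a finitary permutation of $X$ lies in some $X_n$. Hence $\mathrm{FSym}(X)=\bigcup_n\mathrm{FSym}(X_n)^\infty\le\Gamma$, and $\pi$ is trivial on it because each $\pi_n$ is trivial on $\mathrm{FSym}(X_n)$.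

**Step 4: $(*)$.** Given $\gamma,\gamma'$ as in $(*)$, both lie in some $\Gamma_n^\infty$. By (d) there is $x\in\Gamma_{n+1}^\infty$ with $\pi(x)=1$ and $x^{-1}\gamma x=\gamma'$. $\square$

**Corollary 4.5 (the statement of Section 2 is false).** Take $\kappa=\aleph_0$, $L=P=\mathbb Z$, $p=q=\mathrm{id}$ in Theorem 4.1. Let $G=\ker\pi$, let $g\in L$ be the generator with $\pi(g)=1$, and let $(h)\varphi=g^{-1}hg$. Then $G$ is a countably infinite group acting faithfully on the countable set $X$, $\langle G,\mathrm{FAlt}(X)\rangle=\langle G,\mathrm{FSym}(X)\rangle=G$, $\varphi\in\mathrm{Aut}(G)$, and $R(\varphi^m)=1$ for all $m\ne0$. So both groups fail $R_\infty$.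

**Proof.** $\mathrm{FSym}(X)\le G$, so $G$ is infinite and both generated groups equal $G$; it is countable because $|\Gamma|\le\aleph_0$. As $G\trianglelefteq\Gamma$, $\varphi$ is an automorphism of $G$. By Lemma 2.1, $R(\varphi^m)$ is the number of $G$-classes in $g^mG$. For $a,b\in G$ we have $\pi(g^ma)=\pi(g^mb)=m\ne0$, so by $(*)$ some $x\in\ker\pi=G$ satisfies $x^{-1}(g^ma)x=g^mb$. There is exactly one class. $\square$

## 5. Prescribed Reidemeister numbers

Theorem 4.1 allows $P$ to be larger than $\mathbb Z$. Fibers of $\pi$ with $p\pi\neq0$ are single classes under $\ker\pi$, and what happens between different fibers can be prescribed by the group $P$.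

**Theorem 5.1.** Let $\kappa$ be an infinite cardinal and $K$ a group with $|K|\le\kappa$.

1. For each $\psi\in\mathrm{Aut}(K)$ there are a set $X$ with $|X|=\kappa$, a group $H=M\rtimes K$ with $\mathrm{FSym}(X)\le M\trianglelefteq H\le\mathrm{Sym}(X)$, and $\varphi\in\mathrm{Aut}(H)$ preserving $M$ and inducing $\psi$ on $H/M=K$, with $R(\varphi^m)=R(\psi^m)$ for all $m\ne0$. In particular (with $K=\mathbb Z/n$, $\psi=\mathrm{id}$) every $n\ge1$ occurs as $R(\varphi)$.
2. $K$ embeds in a group $H$ with $\mathrm{FSym}(X)\le H\le\mathrm{Sym}(X)$, $|X|=\kappa$, having an automorphism $\varphi$ with $R(\varphi^m)=1$ for all $m\ne0$.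

**Proof of part 1.** **Step 1: set-up.** Apply Theorem 4.1 with $L=P=K\rtimes\langle\tau\rangle$, where $\tau$ has infinite order and $\tau^{-1}k\tau=(k)\psi$, with $q=\mathrm{id}$, $p(K)=0$, $p(\tau)=1$. Let $M=\ker\pi$ and $H=\ker(p\pi)=\pi^{-1}(K)$; both are normal in $\Gamma$. Since $L\le\Gamma$ and $\pi|_L=\mathrm{id}$, we have $K\le H$ and $K\cap M=1$, and each $h\in H$ satisfies $h\,\pi(h)^{-1}\in M$. So $H=M\rtimes K$. Let $(h)\varphi=\tau^{-1}h\tau$. It preserves $M$ and induces $\psi$ on $H/M=K$.

**Step 2: compare classes.** Let $m\ne0$. By Lemma 2.1, $R(\varphi^m)$ counts $H$-classes in $\tau^mH$, and $R(\psi^m)$ counts $K$-classes in $\tau^mK\subseteq P$. The map $\pi:\tau^mH\to\tau^mK$ is onto, and as $\pi(H)=K$ it sends $H$-conjugate elements to $K$-conjugate ones. Conversely, let $\gamma,\gamma'\in\tau^mH$ and $\pi(\gamma')=\pi(\gamma)^k$ with $k\in K\le H$. Then $\pi(\gamma^k)=\pi(\gamma)^k=\pi(\gamma')$, and $p\pi(\gamma')=m\ne0$. By $(*)$, $\gamma'=(\gamma^k)^x=\gamma^{kx}$ for some $x\in M\le H$, so $\gamma$ and $\gamma'$ are $H$-conjugate. Hence $\pi$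 induces a bijection of classes.

For $K=\mathbb Z/n$ and $\psi=\mathrm{id}$ the twisted classes are the $n$ elements of $K$.

**Proof of part 2.** Apply Theorem 4.1 with $L=K\times\mathbb Z$, $P=\mathbb Z$, $q$ the projection, $p=\mathrm{id}$. Put $H=\ker\pi$; it contains $K=\ker q$ and $\mathrm{FSym}(X)$. Let $\varphi$ be conjugation by a generator $g$ of the factor $\mathbb Z$ with $\pi(g)=1$. As in Corollary 4.5, for $m\ne0$ the elements of $g^mH$ all have image $m$ under $\pi$, so they form one $H$-class by $(*)$, and $R(\varphi^m)=1$. $\square$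

## 6. Ends of orbits and abelian quotients

Corollary 3.6 says nothing about, for example, a free abelian group of infinite rank. For abelian groups an additional argument is available.

**Theorem 6.1.** If $X$ is infinite, $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$ and $H/(H\cap\mathrm{FSym}(X))$ is abelian, then $H$ has $R_\infty$. In particular, for every infinite abelian group $G$ acting faithfully on $X$, $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$ have $R_\infty$.

By Theorem 3.5 it is enough to derive $t(C)=0$ from $R(\varphi)<\infty$. In an abelian quotient, a finite Reidemeister number means that the elements $x\cdot((x)\psi)^{-1}$ form a subgroup of finite index. So a power $e$ of any $c\in C$ has this form modulo $\mathrm{FSym}(X)$, and unwinding this yields $y\in H$ with $y^{-1}gy\equiv ge$. The next lemma says that such a $y$ forces $t(e)=0$.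

**Lemma 6.2.** Let $e,y,g\in\mathrm{Sym}(X)$ with $eg\equiv ge$, $ey\equiv ye$, $y^{-1}gy\equiv ge$. Then $d(g^e,g)=0$.

Two examples explain the proof. In Example 3.4, let $e=x$. The fixed points of $g$ fill the negative half of each of the two $e$-orbits $\mathbb Z\times\{i\}$, and $d_1(g^e,g)=2$ counts exactly these orbits, on which "being fixed by $g$" holds at the $-\infty$ end but not at the $+\infty$ end. So we must show that the ends where $g^k$ is trivial balance. For the second example let $X=\mathbb Z\times\mathbb Z$, $(a,b)e=(a+1,b)$, $(a,b)y=(a,b+1)$, $(a,b)g=(a-b,b)$. Then $e$ commutes with $g$ and $y$. The permutation $y^{-1}gy$ sends $(a,b)$ to $(a-(b-1),b)$, which is $(a,b)ge$. On row $b$ the permutation $g$ is $e^{-b}$, and $y$ carries row $0$, where $g$ is trivial, through infinitely many different rows, where $g$ is $e^{-1},e^{-2},\dots$. If these relations hold only up to finitary errors, then all but finitely many rows are undisturbed, and on an undisturbed row the two ends behave alike. We can then pull this information back by $y^{-1}$.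

**Proof of Lemma 6.2.** Fix $k\ge1$, and put $u=g^k$ and $S=\mathrm{Fix}(u)$. Then
$$eu\equiv ue,\qquad y^{-1}uy\equiv(ge)^k\equiv ue^k. \tag{2}$$

**Step 1: ends of $e$-orbits, and the action on them.** For an infinite $e$-orbit $O$ and $\varepsilon=\pm1$, call $(O,\varepsilon)$ an *$\varepsilon$-end* on the orbit $O$. It is represented by the sequences $(xe^{\varepsilon n})_{n\ge0}$, $x\in O$, up to passing to tails. Its *deep* points are the $xe^{\varepsilon n}$ with $n$ large; they eventually leave any given finite set. Put $\mathrm{opp}(O,\varepsilon)=(O,-\varepsilon)$.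

Let $z\in\mathrm{Sym}(X)$ with $ze\equiv ez$, and let $F_z$ be the finite set of $w$ with $wez\ne wze$. Let $w_n=xe^{\varepsilon n}$, and let $n_0$ be such that $w_n\notin F_z$ for $n\ge n_0$. If $\varepsilon=1$, then $w_{n+1}z=w_nez=(w_nz)e$ for $n\ge n_0$. If $\varepsilon=-1$, then $w_nz=w_{n+1}ez=(w_{n+1}z)e$, so $w_{n+1}z=(w_nz)e^{-1}$ for $n\ge n_0$. In both cases $z$ maps the tail $(w_n)_{n\ge n_0}$ to a tail of a sequence $(x'e^{\varepsilon n})_n$. Its points are distinct because $z$ is injective, so they lie on an infinite $e$-orbit and define an end of the same sign, which we call $(O,\varepsilon)z$. Clearly $(\omega z)z'=\omega(zz')$. The permutations commuting with $e$ modulo $\mathrm{FSym}(X)$ form a group, and this is a right action of that group on the $\varepsilon$-ends, for each $\varepsilon$.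

If $O\cap F_z=\emptyset$, then $(xe^n)z=(xz)e^n$ for all $x\in O$ and $n\in\mathbb Z$. So $Oz$ is an $e$-orbit and $(O,\varepsilon)z=(Oz,\varepsilon)$ for both signs. Hence
$$\mathrm{opp}(\omega z)=\mathrm{opp}(\omega)z\quad\text{if the orbit of }\omega\text{ misses }F_z. \tag{3}$$

**Step 2: $y$ shifts types.** Let $\mathcal E_j^\varepsilon$ be the set of $\varepsilon$-ends at all of whose sufficiently deep points $w$ one has $wu=we^j$; call $j$ the *type*. It is unique since the orbit is infinite. Not every end has a type. We claim that $y$ restricts to a bijection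
$$y:\mathcal E^\varepsilon_j\to\mathcal E^\varepsilon_{j-k}\qquad(j\in\mathbb Z).$$
Let $w$ be deep in $\omega\in\mathcal E^\varepsilon_j$ and put $v=wy$; all deep points of $\omega y$ arise in this way. Permutations that agree modulo $\mathrm{FSym}(X)$ agree at deep points. So $v(y^{-1}uy)=wuy=we^jy=wye^j=ve^j$, while $v(y^{-1}uy)=vue^k$ by (2). Therefore $vu=ve^{j-k}$, and $\omega y\in\mathcal E^\varepsilon_{j-k}$. Next put $v=wy^{-1}$, which is deep in $\omega y^{-1}$. Then
$$vuy=w(y^{-1}uy)=wue^k=we^{j}e^k=(vy)e^{j+k}=(ve^{j+k})y ,$$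
where the last equality uses that $v$ is deep and $ye^{j+k}\equiv e^{j+k}y$. So $vu=ve^{j+k}$, and $y^{-1}$ maps $\mathcal E_j^\varepsilon$ into $\mathcal E_{j+k}^\varepsilon$ for every $j$. This proves the claim.

**Step 3: only finitely many ends are disturbed.** Let $F=F_y\cup F_u$, a finite set, and fix $\varepsilon$. The ends $\omega y^m$ for $(\omega,m)\in\mathcal E^\varepsilon_0\times\mathbb Z_{\ge0}$ are pairwise distinct: the type $-km$ of $\omega y^m$ determines $m$, and then $\omega=(\omega y^m)y^{-m}$. Ends of the same sign are determined by their orbits, so these ends lie on pairwise distinct orbits. Call $(\omega,m)$ *bad* if the orbit of $\omega y^m$ meets $F$. Only finitely many pairs are bad.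

**Step 4: a bijection $\beta$ from trivial $+$-ends to trivial $-$-ends.** By (3) with $z=y$,
$$\mathrm{opp}(\omega y^{m+1})=\mathrm{opp}(\omega y^m)\,y\quad\text{if }(\omega,m)\text{ is not bad}. \tag{4}$$
For $\omega\in\mathcal E^\varepsilon_0$ put
$$\beta_\varepsilon(\omega)=\mathrm{opp}(\omega y^M)\,y^{-M},\qquad M\text{ larger than all }m\text{ with }(\omega,m)\text{ bad}.$$
By (4), replacing $M$ by $M+1$ does not change this. If no $(\omega,m)$ is bad, we may take $M=0$, and then $\beta_\varepsilon(\omega)=\mathrm{opp}(\omega)$.

We check that $\beta_\varepsilon(\omega)\in\mathcal E_0^{-\varepsilon}$. With $M$ as above, $(\omega,M)$ is not bad, so the orbit $O$ of $\omega y^M$ misses $F_u$, and $u$ commutes with $e$ along all of $O$. By Step 2, $\omega y^M\in\mathcal E^\varepsilon_{-kM}$, so $xu=xe^{-kM}$ for some $x\in O$. Then $(xe^n)u=(xu)e^n=(xe^n)e^{-kM}$ for all $n\in\mathbb Z$. So $u=e^{-kM}$ on $O$, and the other end of $O$ has the same type: $\mathrm{opp}(\omega y^M)\in\mathcal E^{-\varepsilon}_{-kM}$. Applying $y^{-M}$ and Step 2 gives $\beta_\varepsilon(\omega)\in\mathcal E_0^{-\varepsilon}$.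

Finally let $\eta=\beta_\varepsilon(\omega)$. Then $\eta y^M=\mathrm{opp}(\omega y^M)$ for all large $M$, hence $\beta_{-\varepsilon}(\eta)=\mathrm{opp}(\eta y^M)y^{-M}=\omega y^My^{-M}=\omega$. As this holds for both signs, $\beta:=\beta_{+1}:\mathcal E_0^{+}\to\mathcal E_0^{-}$ is a bijection. It agrees with $\mathrm{opp}$ at all but finitely many ends, because only finitely many pairs are bad.

**Step 5: the balance.** Let $\Omega^\pm=\{O:(O,\pm1)\in\mathcal E^\pm_0\}$. The bijection $\beta$ gives a bijection $\Omega^+\to\Omega^-$ that fixes all but finitely many elements. Let $\Omega'$ be the set of fixed elements. Then $\Omega'\subseteq\Omega^+\cap\Omega^-$ and $|\Omega^+\setminus\Omega'|=|\Omega^-\setminus\Omega'|<\infty$. By (1), $[\Omega^-:\Omega^+]=0$.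

**Step 6: $[Se:S]=[\Omega^-:\Omega^+]$.** We have $Se=\mathrm{Fix}(u^e)$ and $u^e\equiv u$, so $Se$ and $S$ have finite symmetric difference. Compute $[Se:S]$ as the sum of the contributions of the $e$-orbits, only finitely many of which are nonzero. A finite orbit $O$ contributes $|Se\cap O|-|S\cap O|=0$, as $Se\cap O=(S\cap O)e$. On an infinite orbit $\{x_n=x_0e^n\}$ let $s(n)=1$ if $x_n\in S$ and $s(n)=0$ otherwise. Since $x_n\in Se$ iff $x_{n-1}\in S$, the contribution is $\sum_n(s(n-1)-s(n))$, with only finitely many nonzero terms. So $s$ is eventually constant in both directions, and the sum telescopes to $s(-\infty)-s(+\infty)$. Now $s(\pm\infty)=1$ iff $u$ fixes the deep points of $(O,\pm1)$, that is, iff $O\in\Omega^\pm$. Summing over orbits gives $[Se:S]=|\Omega^-\setminus\Omega^+|-|\Omega^+\setminus\Omega^-|=[\Omega^-:\Omega^+]=0$.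

**Step 7: back to cycle counts.** Note that $g^e\equiv g$ and $u^e=(g^e)^k$. For any $r$, $\mathrm{Fix}(r^k)$ is the union of the point sets of the $j$-cycles of $r$ with $j\mid k$. Let $B_0$ be the union of the point sets of the common $j$-cycles of $g^e$ and $g$, $j\mid k$; it is cofinite in both $\mathrm{Fix}((g^e)^k)$ and $\mathrm{Fix}(g^k)$. Each remaining $j$-cycle has $j$ points, so (1) gives
$$0=[Se:S]=[\mathrm{Fix}((g^e)^k):\mathrm{Fix}(g^k)]=\sum_{j\mid k}j\,d_j(g^e,g).$$
Here $k\ge1$ was arbitrary. If $d_j(g^e,g)=0$ for all $j<k$, this equation reads $k\,d_k(g^e,g)=0$. By induction $d_k(g^e,g)=0$ for all $k$. $\square$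

**Proof of Theorem 6.1.** Suppose $R(\varphi)<\infty$, where $\varphi$ is conjugation by $g$ as in Section 3. Bars denote images in $\mathrm{Sym}(X)/\mathrm{FSym}(X)$, and $Q=\bar H\cong H/(H\cap\mathrm{FSym}(X))$ is abelian.

**Step 1: a finite-index subgroup of $Q$.** Since $g$ normalizes $H$, conjugation by $\bar g$ induces $\psi\in\mathrm{Aut}(Q)$. The map $H\to Q$ is onto and carries $\varphi$ to $\psi$, so it maps $\varphi$-twisted classes onto $\psi$-twisted classes, and $R(\psi)\le R(\varphi)<\infty$. As $Q$ is abelian, $(x^{-1})\psi\,a\,x=a\cdot x((x)\psi)^{-1}$. So the $\psi$-twisted classes are the cosets of the subgroup $B=\{x\cdot((x)\psi)^{-1}:x\in Q\}$, and $r:=[Q:B]<\infty$.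

**Step 2: the element $y$.** Let $c\in C$ and $e=c^r$. Then $\bar e\in B$, say
$$\bar e=\bar y\,((\bar y)\psi)^{-1}=\bar y\,\bar g^{-1}\bar y^{-1}\bar g,\qquad y\in H.$$
Hence $\bar g\bar y^{-1}\bar e=\bar y^{-1}\bar g$. As $\bar e$ and $\bar y$ commute in $Q$, $\bar y^{-1}\bar g\bar y=\bar g\,\bar y^{-1}\bar e\,\bar y=\bar g\bar e$. So $y^{-1}gy\equiv ge$ and $ey\equiv ye$, and $eg\equiv ge$ because $c\in C$.

**Step 3: contradiction.** By Lemma 3.3 and Lemma 6.2, $r\,t(c)=t(c^r)=t(e)=d(g^e,g)=0$. Since $V$ is torsion-free, $t(c)=0$. So $t(C)=0$, contradicting Theorem 3.5(2), by which $t(C)$ has infinite rank. Hence $R(\varphi)=\infty$ for every $\varphi\in\mathrm{Aut}(H)$.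

**Step 4: abelian $G$.** If $G$ is infinite abelian and acts faithfully on $X$, then $X$ is infinite. The group $H=G\,\mathrm{FAlt}(X)$ or $H=G\,\mathrm{FSym}(X)$ has the same image in $\mathrm{Sym}(X)/\mathrm{FSym}(X)$ as $G$. So $H/(H\cap\mathrm{FSym}(X))$ is a quotient of $G$, hence abelian, and the first part applies. $\square$
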